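\title{Groups of proper projective similitudes that are not rationally connected: forms of dimension $7\cdot 2^{n-2}$ in $\mathsf{I}^n$}

\begin{abstract}
Let $\varphi$ be a quadratic form whose Witt class lies in the $n$-th power of the fundamental ideal. The group $\mathbf{PSim}^+(\varphi)$ of proper projective similitudes is known to be rationally connected when $\dim\varphi<7\cdot 2^{n-2}$. We prove the conjecture, posed in a paper of Archita and Becher, that this bound is sharp for every $n\geq 3$. The examples are sums of seven scaled $(n-2)$-fold Pfister forms attached to a triquadratic extension, twisted by Brauer classes that come from degree $3$ invariants of a torus. We also show that for $n\geq 4$ no example of this dimension is a multiple of an $(n-3)$-fold Pfister form.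
\end{abstract}

\section{The question and the results}\label{sec:intro}

Throughout, fields have characteristic different from $2$ and quadratic forms are nondegenerate. For a field $F$ let $W(F)$ be the Witt ring, $\mathsf{I}F$ the ideal of classes of even-dimensional forms and $\mathsf{I}^nF$ its $n$-th power; we write $\varphi\in\mathsf{I}^nF$ when the Witt class of $\varphi$ lies in $\mathsf{I}^nF$. The form $\langle\!\langle a_1,\dots,a_n\rangle\!\rangle=\langle 1,-a_1\rangle\otimes\dots\otimes\langle 1,-a_n\rangle\in\mathsf{I}^nF$ is an \emph{$n$-fold Pfister form}. Let $\mathsf{D}(\varphi)$ be the set of nonzero values of $\varphi$ and $\mathsf{G}(\varphi)=\{a\in F^*: a\varphi\cong\varphi\}$. By Witt cancellation, $a\in\mathsf{G}(\varphi)$ if and only if $\langle\!\langle a\rangle\!\rangle\varphi=0$ in $W(F)$. We use three textbook facts: an isotropic Pfister form is hyperbolic; a Pfister form $\pi$ satisfies $\mathsf{D}(\pi)=\mathsf{G}(\pi)$; and a nonzero anisotropic form in $\mathsf{I}^nF$ has dimension at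 least $2^n$ (the Arason--Pfister Hauptsatz).

Let $\varphi$ be a form of dimension $2m$ on a space $V$. A \emph{similitude} is a $g\in \mathrm{GL}(V)$ with $\varphi(gv)=\mu(g)\varphi(v)$ for a scalar $\mu(g)$, its \emph{multiplier}. Then $\det g=\pm\mu(g)^m$, and $g$ is \emph{proper} if the sign is $+$. Proper similitudes modulo scalars form the adjoint classical group $\mathbf{PSim}^+(\varphi)$. A reflection is an improper isometry, so every element of $\mathsf{G}(\varphi)$ is the multiplier of a proper similitude.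

Two points $x,y\in H(F)$ of a linear algebraic group $H$ are \emph{$R$-equivalent} in the sense of Manin if there are points $x=x_0,x_1,\dots,x_m=y$ in $H(F)$ and rational maps $f_i\colon\mathbb{A}^1_F\dashrightarrow H_F$, defined at $0$ and $1$, with $f_i(0)=x_{i-1}$ and $f_i(1)=x_i$. The group $H(F)/R$ measures the failure of rational points to be joined by rational curves. A group $H$ over $L$ is \emph{rationally connected} (or $R$-trivial) if $H(F)/R=1$ for every field extension $F/L$. For $\mathbf{PSim}^+(\varphi)$ the group of $R$-equivalence classes is a quotient of $\mathsf{G}(\varphi)$. Let $\mathrm{Hyp}(\varphi)\subset F^*$ be the subgroup generated by the groups $N_{E/F}(E^*)$, where $E/F$ runs over the finite extensions over which $\varphi$ is hyperbolic.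

\begin{theorem}[{Merkurjev \cite[Theorem 1]{Mer}}]\label{thm:mer}
For a form $\varphi$ of even dimension over $F$,
\[\mathbf{PSim}^+(\varphi)(F)/R\;\cong\;\mathsf{G}(\varphi)/F^{*2}\,\mathrm{Hyp}(\varphi).\]
\end{theorem}

Both $\mathsf{G}(\varphi)$ and $\mathrm{Hyp}(\varphi)$ depend only on the Witt class of $\varphi$. The question is thus whether every multiplier of $\varphi$ is explained by norms from extensions that split $\varphi$ completely. For hyperbolic $\varphi$ this is so, with $E=F$. The next case is that of Pfister forms.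

\begin{example}\label{ex:pfister}
Let $\pi=\langle1\rangle\perp\pi'$ be an anisotropic Pfister form of dimension at least $2$. Then $\mathsf{G}(\pi)=\mathsf{D}(\pi)\subset F^{*2}\mathrm{Hyp}(\pi)$. Indeed, a value of $\pi$ is $x^2+\pi'(y)$. If $y=0$ it is a square. Otherwise $b=-\pi'(y)$ is not a square, because $\langle 1,-b\rangle$ is a subform of $\pi$; the value $x^2-b$ is a norm from $F(\sqrt b)$, and over $F(\sqrt b)$ the form $\pi$ is isotropic, hence hyperbolic. So $\mathbf{PSim}^+(c\pi)$ is rationally connected for every $c\in F^*$.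
\end{example}

The height organizes the next cases. Put $F_0=F$ and let $\varphi_0=\varphi_{an}$ be the anisotropic part of $\varphi$; while $\dim\varphi_i\geq2$, let $F_{i+1}$ be the function field of the quadric $\varphi_i=0$ and $\varphi_{i+1}=(\varphi_{F_{i+1}})_{an}$. The number of steps is the \emph{height} $h(\varphi)$. An anisotropic even-dimensional form of height $1$ is a scalar multiple of a Pfister form. We take two facts as known: $\mathbf{PSim}^+(\varphi)$ is rationally connected whenever $h(\varphi)\leq 2$, and Karpenko's bound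
\begin{equation}\label{eq:karpenko}
\dim\varphi\;\geq\;(2^{h(\varphi)}-1)\cdot 2^{\,n+1-h(\varphi)}\qquad\text{for }\varphi\in\mathsf{I}^nF .
\end{equation}
The right side equals $2^{n+1}-2^{n+1-h}$. It increases with $h$ and takes the values $2^n$, $3\cdot 2^{n-1}$, $7\cdot 2^{n-2}$ for $h=1,2,3$. Together the two facts give the following known result.

\begin{theorem}\label{thm:known}
For every $n\in\mathbb{N}$ and every $\varphi\in\mathsf{I}^nF$ with $\dim\varphi<7\cdot 2^{n-2}$, the group $\mathbf{PSim}^+(\varphi)$ is rationally connected.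
\end{theorem}

So $7\cdot 2^{n-2}$ is the first dimension in which \eqref{eq:karpenko} allows height $3$, and one may ask whether rational connectedness fails at once. The conjecture posed in \cite{AB} says that it does: \emph{for every $n\geq3$ there are a field $L$ of characteristic different from $2$ and a form $\varphi\in\mathsf{I}^nL$ with $\dim\varphi=7\cdot 2^{n-2}$ such that $\mathbf{PSim}^+(\varphi)$ is not rationally connected.} We prove the conjecture.

\begin{theorem}\label{thm:A}
For every $n\geq 3$ there are a field $L\supset\mathbb{C}$ and a form $\varphi\in\mathsf{I}^nL$ with $\dim\varphi=7\cdot 2^{n-2}$ and $\mathbf{PSim}^+(\varphi)(L)/R\neq1$. In particular $\mathbf{PSim}^+(\varphi)$ is not rationally connected.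
\end{theorem}

Theorems \ref{thm:known} and \ref{thm:A} combine to the following statement.

\begin{corollary}\label{cor:sharp}
For every $n\geq3$, the number $7\cdot 2^{n-2}$ is the smallest dimension of a form in $\mathsf{I}^n$, over some field of characteristic different from $2$, whose group $\mathbf{PSim}^+$ is not rationally connected.
\end{corollary}

The product of a $14$-dimensional form in $\mathsf{I}^3$ with an $(n-3)$-fold Pfister form has dimension $7\cdot2^{n-2}$ and lies in $\mathsf{I}^n$, so one would first try to deduce the general case from $n=3$ in this way. This cannot work.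

\begin{theorem}\label{thm:B}
Let $n\geq4$ and let $\varphi\in\mathsf{I}^nF$ with $\dim\varphi=7\cdot 2^{n-2}$ be of the form $\varphi\cong\rho\otimes q$ with $\rho$ an $(n-3)$-fold Pfister form. Then $\mathbf{PSim}^+(\varphi)$ is rationally connected.
\end{theorem}

Section \ref{sec:model} treats $n=3$ up to one statement on triquadratic extensions, shows how multiplication by a Pfister form destroys the example, and ends with the plan for general $n$, which Sections \ref{sec:torus}--\ref{sec:form} carry out. Theorem \ref{thm:B} is proved in Section \ref{sec:B}, which is independent of Sections \ref{sec:tools}--\ref{sec:form}.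

\section{Symbols, norms and specialization}\label{sec:tools}

In Sections \ref{sec:tools}--\ref{sec:form} all fields contain $\mathbb{C}$. Since $-1$ is a square, $2=0$ in $W(k)$ and $\langle\!\langle x\rangle\!\rangle=\langle1,x\rangle$. We write $H^i(k)=H^i(k,\mathbb{Z}/2)$, $(x)\in H^1(k)$ for the class of $x\in k^*$, and $(x,y)=(x)\cup(y)\in H^2(k)=\mathrm{Br}_2(k)$, the $2$-torsion of the Brauer group. Cup products in $H^*(k)$ are commutative. The following facts are standard.
\begin{itemize}
\item[(S1)] $(x,y)=0$ if and only if $\langle\!\langle x,y\rangle\!\rangle=0$ in $W(k)$. If $y\notin k^{*2}$, this holds if and only if $x$ is a norm from $k(\sqrt y)$, and the classes in $\mathrm{Br}(k)$ split by $k(\sqrt y)$ are the symbols $(x,y)$, $x\in k^*$.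
\item[(S2)] For $l/k$ finite, $z\in l^*$ and $\xi\in H^i(k)$: $\mathrm{cor}_{l/k}((z)\cup\xi_l)=(N_{l/k}z)\cup\xi$ and $\mathrm{cor}_{l/k}(\xi_l)=[l:k]\,\xi$.
\item[(S3)] $(x,1-x)=0$ for $x\ne0,1$, and $(x,x)=(x,-1)=0$.
\item[(S4)] (Common slot lemma.) If $(x,y)=(x',y')$, there is $v\in k^*$ with $(v,y)=(v,y')=(x,y)$.
\item[(S5)] If $Q$ is a quaternion division algebra with class $\alpha$ and $\mathbf{c}\in Q^*$, then $(\mathrm{Nrd}\,\mathbf{c})\cup\alpha=0$. (For $\mathbf{c}\in k$ the norm is a square; otherwise $k(\mathbf{c})$ splits $Q$ and (S2) applies.)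
\end{itemize}

The following lemma rests on one identity: if $z$ and $w$ lie in two different quadratic extensions and have the same norm, then $z+w$ has a computable norm.

\begin{lemma}\label{lem:biquad}
Let $l_1=l(\sqrt b)$ be a quadratic field extension and $c\in l^*$.
\begin{itemize}
\item[(a)] Let $z\in l_1^*$ with $(N_{l_1/l}(z),c)=0$. Then $(fz,c)_{l_1}=0$ for some $f\in l^*$. If $c\notin l_1^{*2}$ and $w\in l(\sqrt c)$ satisfies $N(w)=N(z)$ and $f:=\operatorname{tr}z+\operatorname{tr}w\neq0$, then this $f$ works.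
\item[(b)] If $l'=l(\sqrt b,\sqrt c)$ is biquadratic over $l$ and $(u,b)=(u,c)=0$, then $u\in l^{*2}N_{l'/l}(l'^*)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $c\in l_1^{*2}$, take $f=1$. Otherwise (S1) gives $w\in l(\sqrt c)$ with $N(w)=N(z)$. With bars for conjugation and $f=\operatorname{tr}z+\operatorname{tr}w$,
\[N_{l_1(\sqrt c)/l_1}(z+w)=(z+w)(z+\bar w)=z^2+z\operatorname{tr}w+z\bar z=zf ,\]
so $(fz,c)_{l_1}=0$ if $f\neq 0$. If $f=0$, replace $w$ by $-w$. If both choices give $0$, then $\operatorname{tr}z=\operatorname{tr}w=0$, so $z\in l\sqrt b$ and $w\in l\sqrt c$, and $N(z)=N(w)$ gives $bc\in l^{*2}$, contrary to $c\notin l_1^{*2}$.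

(b) Write $u=N(z)=N(w)$ with $z\in l(\sqrt b)$, $w\in l(\sqrt c)$, the sign of $w$ chosen so that $f\ne0$. Then $N_{l'/l}(z+w)=N_{l_1/l}(zf)=uf^2$.
\end{proof}

The field $\widetilde k=k((x_1))\cdots((x_m))$ carries a henselian valuation with value group $\mathbb{Z}^m$ (lexicographically ordered) and residue field $k$. Taking leading coefficients $m$ times gives a homomorphism $\mathrm{lc}\colon\widetilde k^*\to k^*$ that is the identity on $k^*$ and sends a unit $f$ of $k[[x_1,\dots,x_m]]$ to $f(0)$. For $k'/k$ finite Galois, $\mathrm{lc}\colon\widetilde{k'}^*\to k'^*$ commutes with the Galois group acting on coefficients. We use Springer's theorem in its henselian form: \emph{let $E$ be a henselian valued field with residue field $l$ of characteristic $\neq2$ and value group $\Gamma_E$; let $\pi_\gamma\in E^*$ have values in distinct classes $\gamma\in\Gamma_E/2\Gamma_E$, and let $q_\gamma$ be diagonal forms with unit coefficients. Then $\perp_\gamma\pi_\gamma q_\gamma$ is hyperbolic if and only if all residue forms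 $\bar q_\gamma$ are hyperbolic over $l$.}

Laurent series also let us pass from the generic point of a variety to a rational point.

\begin{lemma}[Specialization]\label{lem:sp}
Let $Y$ be a smooth integral $k$-variety of dimension $m$ and $y\in Y(k)$. A regular system of parameters at $y$ gives embeddings $\mathcal{O}_{Y,y}\subset k[[x_1,\dots,x_m]]$ and $k(Y)\subset\widetilde k$.
\begin{itemize}
\item[(a)] The map $H^i(k)\to H^i(k(Y))$ is injective. If $f$ is a unit at $y$, $\xi\in H^i(k)$ and $(f)\cup\xi=0$ over $k(Y)$, then $(f(y))\cup\xi=0$ over $k$.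
\item[(b)] Let $X$ be a $k$-torus. The map $H^1(k,X)\to H^1(k(Y),X)$ is injective. If $\xi\in H^1(Y,X)$ vanishes at the generic point, then $\xi(y)=0$ in $H^1(k,X)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The map $H^i(k)\to H^i(k((x)))$ is injective, because $\bigcup_j k((x^{1/j}))$ is henselian with divisible value group and residue field $k$ of characteristic $0$, and so has the same absolute Galois group as $k$. By induction $H^i(k)\to H^i(\widetilde k)$ is injective. By Hensel's lemma $f/f(y)$ is a square in $k[[x_1,\dots,x_m]]$, so $(f)=(f(y))$ over $\widetilde k$.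

(b) Let $k'/k$ be finite Galois with group $\mathfrak{g}$ splitting $X$, and let $X_*$ be the cocharacter lattice. By Hilbert 90, $H^1(k,X)=H^1(\mathfrak{g},X_*\otimes k'^*)$ and $H^1(\widetilde k,X)=H^1(\mathfrak{g},X_*\otimes\widetilde{k'}^*)$, and $\mathrm{lc}$ splits $k'^*\subset\widetilde{k'}^*$ equivariantly. So $H^1(k,X)\to H^1(\widetilde k,X)$ is injective. By Hensel's lemma $H^1(k[[x_1,\dots,x_m]],X)=H^1(k,X)$, so $\xi$ and $\xi(y)$ have the same image in $H^1(\widetilde k,X)$.
\end{proof}

\section{The case $n=3$, and what goes wrong for $n=4$}\label{sec:model}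

To show that a multiplier is not in $L^{*2}\mathrm{Hyp}(\varphi)$ one must control all finite extensions that split $\varphi$. Over a field of iterated Laurent series this is possible: modulo squares, a norm depends only on the residue extension and on the ramification at $2$. For $\gamma\in\mathbb{Z}^d$ write $x^\gamma=\prod x_i^{\gamma_i}$ and $\bar\gamma$ for the class in $\mathbb{F}_2^d$; for $\delta\in\mathbb{F}_2^d$, $x^\delta$ is formed with exponents in $\{0,1\}$.

\begin{lemma}\label{lem:norms}
Let $L=K((x_1))\cdots((x_d))$, let $q_\delta$ $(\delta\in\mathbb{F}_2^d)$ be forms over $K$, and let $\varphi$ be a form over $L$ with $\varphi=\sum_\delta x^\delta q_\delta$ in $W(L)$. Let $E/L$ be finite with $\varphi_E$ hyperbolic, and $z\in E^*$. Then either $N_{E/L}(z)\in L^{*2}$, or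
\[N_{E/L}(z)\in N_{l/K}(c)\,x^{[l:K]\gamma}\,L^{*2}\]
for a finite extension $l/K$, some $c\in l^*$ and $\gamma\in\mathbb{Z}^d$ such that one of the following holds:
\begin{itemize}
\item[(U)] $q_\delta=0$ in $W(l)$ for all $\delta$;
\item[(R)] $\bar\gamma\neq0$ and $q_\delta+c\,q_{\delta+\bar\gamma}=0$ in $W(l)$ for all $\delta$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $l$ be the residue field of $E$, $\Gamma=\mathbb{Z}^d\subset\Gamma_E$ the value groups, $\Delta=\Gamma_E/\Gamma$, and $\mathfrak{m}_E$, $\mathfrak{m}_L$ the maximal ideals. The valuation is henselian of residue characteristic $0$, so $[E:L]=[l:K]\cdot|\Delta|$. By Hensel's lemma a primitive element of $l/K$ lifts to $E$, so $L_l=l((x_1))\cdots((x_d))\subset E$ and $[E:L_l]=|\Delta|$.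

Let $f$ be the order in $\Delta$ of the value of $z$. Then $z^f=cx^\gamma(1+\mu)$ with $c\in l^*$, $\gamma\in\Gamma$, $\mu\in\mathfrak{m}_E$. The group $1+\mathfrak{m}_E$ is divisible, so $z=y(1+\mu')$ with $\mu'\in\mathfrak{m}_E$ and $y^f=cx^\gamma$. The ramification index of $L_l(y)/L_l$ is at least $f$, so $X^f-cx^\gamma$ is the minimal polynomial of $y$ and $N_{E/L_l}(y)=\pm(cx^\gamma)^{|\Delta|/f}$. Moreover $N_{E/L}(1+\mu')\in1+\mathfrak{m}_L\subset L^{*2}$. Hence
\[N_{E/L}(z)\in\bigl(N_{l/K}(c)\,x^{[l:K]\gamma}\bigr)^{|\Delta|/f}L^{*2}.\]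
If $|\Delta|/f$ is even, this is a square. Let $|\Delta|/f$ be odd; the exponent can then be dropped.

If $f$ is odd, then $|\Delta|$ is odd, $\Gamma/2\Gamma\cong\Gamma_E/2\Gamma_E$, and Springer's theorem gives (U).

If $f$ is even, the $2$-part of $\Delta$ is cyclic and nontrivial, since the $2$-parts of $f$ and $|\Delta|$ agree. Halving identifies $\ker(\Gamma/2\Gamma\to\Gamma_E/2\Gamma_E)=(\Gamma\cap2\Gamma_E)/2\Gamma$ with the $2$-torsion of $\Delta$, which has order $2$. The class $\bar\gamma$ lies in this kernel because $cx^\gamma=(y^{f/2})^2$, and $\bar\gamma\neq0$, since otherwise $y^{f/2}$ would have its value in $\Gamma$. So the classes $\delta$ and $\delta+\bar\gamma$, and no others, merge in $\Gamma_E/2\Gamma_E$, and $x^{\delta+\bar\gamma}\in c\,x^\delta E^{*2}$. Springer's theorem gives (R).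
\end{proof}

Fix for Sections \ref{sec:model}--\ref{sec:form} the fields $\kappa=\mathbb{C}(b_1,b_2,b_3)$, $M_i=\kappa(\sqrt{b_i})$ and $M=M_1M_2M_3$, the group $G=\mathrm{Gal}(M/\kappa)\cong(\mathbb{Z}/2)^3$, its characters $\chi_i\colon G\to\{\pm1\}$ with $g\sqrt{b_i}=\chi_i(g)\sqrt{b_i}$, and $H_i=\ker\chi_i$. We identify $I\in\mathbb{F}_2^3$ with a subset of $\{1,2,3\}$, write $1,2,12,3,13,23,123$ for the nonzero $I$, and put $b_I=\prod_{i\in I}b_i$, so $b_0=1$ and $b_{I+J}\in b_Ib_J\kappa^{*2}$. A field $k\supset\kappa$ is \emph{admissible} if $b_I\notin k^{*2}$ for all $I\neq0$, that is, if $\mathrm{Gal}(Mk/k)=G$. The field $\kappa$ is admissible, and by Lemma \ref{lem:sp}(a) so is $k(Y)$ when $k$ is admissible and $Y$ is smooth and integral with a $k$-point. For any $k\supset\kappa$ put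
\[A(k)=\{x\in k^*:(x,b_1)=(x,b_2)=(x,b_3)=0\},\qquad \mathcal{N}(k)=k^{*2}N_{Mk/k}((Mk)^*).\]
Elements of $A(k)$ satisfy $(x,b_I)=0$ for all $I$. For admissible $k$, $A(k)$ is the group of common norms from the three fields $M_ik$, and $\mathcal{N}(k)\subset A(k)$.

Let $K$ be admissible, $L=K((t_1))((t_2))((t_3))$, $t^I=\prod_{i\in I}t_i$, and
\[\varphi_0=\underset{I\neq0}{\perp}\,t^I\langle\!\langle b_I\rangle\!\rangle .\]
It has dimension $14$. Adding the term $\langle1,1\rangle=0$ for $I=0$, we get
\[\varphi_0=\sum_I\langle t^I\rangle+\sum_I\langle t^Ib_I\rangle=\langle\!\langle t_1,t_2,t_3\rangle\!\rangle+\langle\!\langle t_1b_1,t_2b_2,t_3b_3\rangle\!\rangle\in\mathsf{I}^3L .\]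
By (S1), $A(K)\subset\mathsf{G}(\varphi_0)$. With two indices instead of three, the same recipe gives a $6$-dimensional form in $\mathsf{I}^2$, and Lemma \ref{lem:biquad}(b) says that the common norms are, up to squares, norms from the biquadratic extension, which splits the form; this agrees with Theorem \ref{thm:known} for $n=2$. With three indices the only available tool is the biquadratic lemma over one of the seven quadratic subextensions.

\begin{lemma}\label{lem:untwisted}
Let $K$ be admissible, $l/K$ finite and $c\in l^*$. Suppose that either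
\begin{itemize}
\item[(a)] $\langle\!\langle b_J\rangle\!\rangle=0$ in $W(l)$ for all $J$, or
\item[(b)] for some $I\neq0$, $\langle\!\langle b_J\rangle\!\rangle+c\langle\!\langle b_{J+I}\rangle\!\rangle=0$ in $W(l)$ for all $J$.
\end{itemize}
Then $[l:K]$ is even and $N_{l/K}(c)\in\mathcal{N}(K)$.
\end{lemma}

\begin{proof}
In case (a) all $b_J$ are squares in $l$, so $l\supset MK$ and both claims follow. In case (b), $J=0$ gives $b_I\in l^{*2}$, so $K_I=K(\sqrt{b_I})\subset l$ and $[l:K]$ is even. Now $\langle\!\langle b_{J+I}\rangle\!\rangle=\langle\!\langle b_J\rangle\!\rangle$ over $l$, and the hypothesis reads $\langle\!\langle c,b_J\rangle\!\rangle=0$, that is, $(c,b_J)_l=0$. By (S2), $u=N_{l/K_I}(c)$ satisfies $(u,b_J)=0$ over $K_I$ for all $J$. The extension $MK/K_I$ is biquadratic, generated by $\sqrt{b_J},\sqrt{b_{J'}}$ for any basis $I,J,J'$ of $\mathbb{F}_2^3$. Lemma \ref{lem:biquad}(b) gives $u=f^2N_{MK/K_I}(y)$ with $f\in K_I^*$, and $N_{l/K}(c)=N_{K_I/K}(f)^2N_{MK/K}(y)$.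
\end{proof}

\begin{proposition}\label{prop:n3}
With the notation above, $K^*\cap L^{*2}\mathrm{Hyp}(\varphi_0)=\mathcal{N}(K)$. Hence $A(K)/\mathcal{N}(K)$ embeds in $\mathbf{PSim}^+(\varphi_0)(L)/R$.
\end{proposition}

\begin{proof}
The form $\varphi_0$ is hyperbolic over $ML$, which gives $\supset$. Conversely, apply Lemma \ref{lem:norms} with $q_I=\langle\!\langle b_I\rangle\!\rangle$. Conditions (U) and (R) are the hypotheses (a) and (b) of Lemma \ref{lem:untwisted}, so every norm from a splitting extension lies in $\mathcal{N}(K)L^{*2}$. Finally $K^*\cap L^{*2}=K^{*2}$, as one sees by applying $\mathrm{lc}$. The last claim is Theorem \ref{thm:mer}.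
\end{proof}

So the case $n=3$ of Theorem \ref{thm:A} amounts to finding an admissible $K$ with $A(K)\neq\mathcal{N}(K)$: Lemma \ref{lem:biquad}(b) has to fail for triquadratic extensions. The tool to detect this is a class $\omega\in\mathrm{Br}_2(K)$ split by $MK$. By (S2), $(x)\cup\omega=0$ for $x\in\mathcal{N}(K)$, so it is enough to find $a\in A(K)$ with $(a)\cup\omega\neq0$. Such an $\omega$ cannot be a sum of symbols $(g_I,b_I)$, since these are killed by every element of $A(K)$.

\begin{example}\label{ex:naive}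
Let $L'=L((s))$, $\varphi'=\langle\!\langle s\rangle\!\rangle\varphi_0\in\mathsf{I}^4L'$ and $a\in\mathsf{G}(\varphi_0)$. The form $\varphi'$ is hyperbolic over $L'(\sqrt s)$, and also over $L'(\sqrt{as})$, where $\langle\!\langle s\rangle\!\rangle\varphi_0=\langle\!\langle a\rangle\!\rangle\varphi_0=0$. The norms of $\sqrt s$ and $\sqrt{as}$ are $-s$ and $-as$, and their product is $as^2$. So $a\in L'^{*2}\mathrm{Hyp}(\varphi')$: the example is lost.
\end{example}

The remedy is to use a different slot for each $I$: replace $\langle\!\langle s,b_I\rangle\!\rangle$ by $\langle\!\langle se_I,b_I\rangle\!\rangle$ with constants $e_I$. Over $\sqrt{us}$, with $u$ in a finite extension $l$ of $K$, these forms become $\langle\!\langle ue_I,b_I\rangle\!\rangle$, and they vanish exactly when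
\begin{equation}\label{eq:system}
(u,b_I)_l=(e_I,b_I)_l\quad\text{for all } I.
\end{equation}
If \eqref{eq:system} has a solution $u\in K$, then $\langle\!\langle se_I,b_I\rangle\!\rangle=\langle\!\langle su,b_I\rangle\!\rangle$ and we are back in Example \ref{ex:naive}. The twist must therefore meet three demands. The system must be solvable on each line $\{I,J,I+J\}$ separately; this will keep the form in $\mathsf{I}^n$. It must have no solution over extensions of odd degree. And the norms $N_{l/K}(u)$ of its solutions over extensions of even degree must stay away from $a$. Section \ref{sec:twist} extracts such a twist from the class $\omega$ itself, and the last demand takes the form $(N_{l/K}u)\cup\omega=0$.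

For $n=r+3$ there are $r$ variables $s_j$. Ramification can occur along any product $\prod_{j\in C}s_j$, so we need classes $\omega_j$ all of whose sums $\omega_C=\sum_{j\in C}\omega_j$, $C\neq\emptyset$, detect $a$; Section \ref{sec:omega} constructs them. Different norms are then killed by different classes $\omega_C$. To compare them we take for $a$ the generic common norm and show in Section \ref{sec:torus} that $A(K)$ has a subgroup of index at most $2$, independent of $C$, whose cosets are those of $1$ and $a$.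

\section{The generic common norm}\label{sec:torus}

Tori over $\kappa$ split by $M$ correspond contravariantly to $G$-lattices through $X\mapsto\hat X$, the character lattice, and $X(k)=\mathrm{Hom}_G(\hat X,(Mk)^*)$ for admissible $k$. A \emph{permutation module} is a direct sum of modules $\mathbb{Z}[G/H]$; the lattice $\mathbb{Z}[G/H]$ belongs to the Weil restriction $\operatorname{Res}_{M^H/\kappa}\mathbb{G}_m$, whose $H^1$ vanishes over every field by Hilbert 90. For a $G$-module $X$ we have, naturally in $X$,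
\begin{equation}\label{eq:shapiro}
\mathrm{Hom}_G(X,\mathbb{Z}[G/H])=\mathrm{Hom}_H(X,\mathbb{Z}),\qquad \mathrm{Ext}^1_G(\mathbb{Z}[G/H],X)=H^1(H,X).
\end{equation}
Since $H^1(H,\mathbb{Z})=0$ for finite $H$, Shapiro's lemma shows that $H^1(H,-)$ vanishes on permutation modules; hence $\mathrm{Ext}^1_G$ between permutation modules vanishes.

Common norms are parametrized by
\[T=\Bigl\{(z_1,z_2,z_3)\in\prod_i\operatorname{Res}_{M_i/\kappa}\mathbb{G}_m: N(z_1)=N(z_2)=N(z_3)\Bigr\},\]
and if $h\colon T\to\mathbb{G}_m$ is the common norm, then $A(k)=h(T(k))$ for admissible $k$. The character group $\Lambda$ is generated by $u_i,v_i$ (the two conjugates of $z_i$) with relations $u_i+v_i=h$; an element $g\in G$ fixes $u_i,v_i$ if $g\in H_i$ and swaps them otherwise. It is free on $h,u_1,u_2,u_3$, so $T$ is a torus of dimension $4$. With $\varepsilon_i=u_i-v_i$, on which $G$ acts through $\chi_i$, write $(m;k_1,k_2,k_3)=\frac m2h+\sum\frac{k_i}2\varepsilon_i$. Since $u_i=\frac12h+\frac12\varepsilon_i$,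
\[\Lambda=\{(m;k_1,k_2,k_3): m,k_i\in\mathbb{Z},\ m+k_1+k_2+k_3\text{ even}\}.\]

The trivial common norms are parametrized by a quasi-trivial torus. Let $\sigma$ denote conjugation of $M_i/\kappa$ and consider
\[P=\mathbb{G}_m\times\operatorname{Res}_{M/\kappa}\mathbb{G}_m\times\prod_i\operatorname{Res}_{M_i/\kappa}\mathbb{G}_m\longrightarrow T,\qquad(c,y,(w_i))\mapsto\bigl(c\,N_{M/M_i}(y)\,w_i/\sigma w_i\bigr)_i .\]
The common norm of the image point is $c^2N(y)$, so $h$ maps the image of $P(k)$ onto $\mathcal{N}(k)$ for admissible $k$; the factors $w_i/\sigma w_i$ account, by Hilbert 90, for all points with $h=1$. Let $H_i'=G\setminus H_i$. On characters the map is $\Lambda\to\hat P=\mathbb{Z}\oplus\mathbb{Z}[G]\oplus\bigoplus_i\mathbb{Z}[G/H_i]$,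
\[u_i\mapsto\Bigl(1,\sum_{g\in H_i}g,\ [H_i]-[H_i']\Bigr),\qquad v_i\mapsto\Bigl(1,\sum_{g\in H_i'}g,\ [H_i']-[H_i]\Bigr),\]
with the last entry in the $i$-th summand. Thus $h\mapsto(2,\sum_Gg,0)$, and for rational $m,k_i$
\[(m;k)\mapsto\Bigl(m,\ \sum_g\tfrac12\bigl(m+\sum_i\chi_i(g)k_i\bigr)g,\ \bigl(k_i([H_i]-[H_i'])\bigr)_i\Bigr).\]
If this vector is integral, then $m,k_i\in\mathbb{Z}$ and (coefficient of $g=1$) $m+\sum k_i$ is even. So $\Lambda\to\hat P$ is injective with torsion-free cokernel $\hat S$ of rank $15-4=11$, and we have an exact sequence of tori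
\begin{equation}\label{eq:SPT}
1\to S\to P\to T\to1 .
\end{equation}
As $H^1(k,P)=0$, we get $H^1(k,S)=T(k)/\mathrm{im}\,P(k)\cong A(k)/\mathcal{N}(k)$ for admissible $k$: the group of Proposition \ref{prop:n3} classifies $S$-torsors.

\begin{lemma}\label{lem:lattice}
\begin{itemize}
\item[(a)] $H^1(H,\Lambda)=0$ for $H=1,G,H_1,H_2,H_3$. Hence $\mathrm{Ext}^1_G(\hat P,\Lambda)=0$.
\item[(b)] Every $G$-map from $\Lambda$ to a permutation module extends to $\hat P$.
\item[(c)] Every $G$-endomorphism of $\Lambda$ is $0$ or $\mathrm{id}$ plus the restriction of a $G$-map $\hat P\to\Lambda$.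
\end{itemize}
\end{lemma}

\begin{proof}
(a) There is an exact sequence $0\to I_0\to\bigoplus_i\mathbb{Z}[G/H_i]\to\Lambda\to0$ with $I_0=\{\sum c_i([H_i]+[H_i']):\sum c_i=0\}$, on which $G$ acts trivially. As $H^2(H,\mathbb{Z})=\mathrm{Hom}(H,\mathbb{Q}/\mathbb{Z})$, the group $H^1(H,\Lambda)$ consists of the triples $(\psi_i)$ of characters of $H$ with $\sum\psi_i=0$ such that $\psi_i$ dies in $H^2(H,\mathbb{Z}[G/H_i])$. If $H\subset H_i$, this forces $\psi_i=0$. If $H\not\subset H_i$, Shapiro's lemma says that $\psi_i$ vanishes on $H\cap H_i$, so $\psi_i\in\{0,\chi_i|_H\}$. For the listed $H$ the nontrivial $\chi_i|_H$ are linearly independent over $\mathbb{F}_2$, so all $\psi_i=0$. The second claim follows from \eqref{eq:shapiro}.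

(b) The image of $\Lambda$ lies in a finite sum of modules $\mathbb{Z}[G/H]$, so by \eqref{eq:shapiro} we must extend an $H$-invariant functional $\xi\colon\Lambda\to\mathbb{Z}$ to an $H$-invariant functional on $\hat P$, for each $H\leq G$. Let $s=\xi(h)$. Suppose $s$ is even. Send $1\in\mathbb{Z}$ to $s/2$ and $\mathbb{Z}[G]$ to $0$. If $H\subset H_i$, send $[H_i]$ to $\xi(u_i)-s/2$ and $[H_i']$ to $0$; then $u_i\mapsto\xi(u_i)$ and $v_i\mapsto s-\xi(u_i)=\xi(v_i)$. If $H\not\subset H_i$, invariance gives $\xi(u_i)=\xi(v_i)=s/2$, and we send $\mathbb{Z}[G/H_i]$ to $0$. If $H\neq1$, then $H\not\subset H_i$ for some $i$, and $s=2\xi(u_i)$ is even. If $H=1$ and $s$ is odd, first subtract the coefficient of $1\in G$ in $\mathbb{Z}[G]$, which sends $h$ to $1$.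

(c) The characters $1,\chi_1,\chi_2,\chi_3$ of $\Lambda\otimes\mathbb{Q}$ are distinct, so an endomorphism is $(m;k_i)\mapsto(\delta m;d_ik_i)$. Applying it to $u_i$ shows that $\delta,d_i$ are integers of the same parity. So it suffices to extend the maps with one eigenvalue $2$ and the others $0$. For $\delta=2$ send $1\in\mathbb{Z}$ to $h$ and the other summands to $0$; then $u_j,v_j\mapsto h$. For $d_i=2$ send $[H_i]\mapsto u_i$, $[H_i']\mapsto v_i$ and the other summands to $0$; then $u_i\mapsto\varepsilon_i$, $v_i\mapsto-\varepsilon_i$, and $u_j,v_j\mapsto0$ for $j\neq i$.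
\end{proof}

\begin{proposition}\label{prop:index2}
Let $k$ be admissible, $K=k(T)$, $\eta\in T(K)$ the generic point and $a=h(\eta)$. Then $A(K)=\{1,a\}\cdot A(k)\cdot\mathcal{N}(K)$.
\end{proposition}

\begin{proof}
A point of $T(K)$ is a $G$-map $\Lambda\to(MK)^*$; we filter $(MK)^*$ by constants, characters and divisors, and the three parts of Lemma \ref{lem:lattice} treat the pieces. Let $F_0=Mk$, so $MK=F_0(T)$. The ring $F_0[T]=F_0[\Lambda]$ of Laurent polynomials is factorial with units $F_0^*\Lambda$, so $\mathcal{U}=(MK)^*/F_0^*$ sits in an exact sequence $0\to\Lambda\to\mathcal{U}\to\mathcal{D}\to0$, where the divisor group $\mathcal{D}$ of $T_{F_0}$ is a permutation module. Parameters at $1\in T(k)$, chosen in $k(T)$, give a $G$-embedding $MK\subset F_0((x_1))\cdots((x_4))$, and $\mathrm{lc}$ gives a $G$-splitting $(MK)^*=F_0^*\times\mathcal{U}$ with $\mathcal{U}=\ker(\mathrm{lc})$. Characters have value $1$ at $1$, so they lie in $\mathcal{U}$. Thus $T(K)=T(k)\times\mathrm{Hom}_G(\Lambda,\mathcal{U})$,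 and $\eta$ is the inclusion $\Lambda\subset\mathcal{U}$.

Let $\theta\in\mathrm{Hom}_G(\Lambda,\mathcal{U})$. By (b) the composite $\Lambda\to\mathcal{D}$ extends to $\hat P\to\mathcal{D}$, and by (a) this map lifts to $\Psi\colon\hat P\to\mathcal{U}$, a point of $P(K)$. Then $\theta-\Psi|_\Lambda$ is an endomorphism of $\Lambda$, and by (c) we can change $\Psi$ so that it is $0$ or $\mathrm{id}$. Hence $T(K)=T(k)\cdot\{1,\eta\}\cdot\mathrm{im}\,P(K)$. Apply $h$.
\end{proof}

\section{Brauer classes that detect the generic common norm}\label{sec:omega}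

If $\omega\in\mathrm{Br}_2(k)$ is split by $Mk$, then $t\mapsto(h(t))\cup\omega$ is trivial on $\mathrm{im}\,P(k')$ and so defines a degree $3$ invariant of $S$-torsors. We reverse this: we produce nonzero invariants of $S$-torsors and show that they have this shape. Let $S^\circ=\hat S\otimes\mathbb{G}_m$ be the dual torus, with cocharacter lattice $\hat S$ and character lattice $\hat S^\vee$, and let $S_*=\hat S^\vee$ be the cocharacter lattice of $S$. We use the \'etale motivic complexes $\mathbb{Z}(1)=\mathbb{G}_m[-1]$ and $\mathbb{Z}(2)$, the product $\mathbb{Z}(1)\otimes^L\mathbb{Z}(1)\to\mathbb{Z}(2)$, and the identifications $\mathbb{Z}(i)\otimes^L\mathbb{Z}/2=\mu_2^{\otimes i}$, which respect products. The pairings $\hat S\otimes S_*\to\mathbb{Z}$ and $\mathbb{G}_m\otimes^L\mathbb{G}_m\to\mathbb{Z}(2)[2]$ give a cup product $H^1(k',S^\circ)\times H^1(k',S)\to H^4(k',\mathbb{Z}(2))=H^3(k',\mathbb{Q}/\mathbb{Z}(2))$. Finally $CH^2(BS)$ means $CH^2(U/S)$, where $U$ is an open subset with complement of codimension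 at least $3$ in a representation of $S$ and $U\to U/S$ is an $S$-torsor.

\begin{theorem}[{Blinstein--Merkurjev \cite[Theorem 4.3]{BM}}]\label{thm:bm}
Let $S$ be a torus over a field $F$. Let $\alpha_F$ send $x\in H^1(F,S^\circ)$ to the invariant $y\mapsto x_{k'}\cup y\in H^4(k',\mathbb{Z}(2))$, for fields $k'/F$ and $y\in H^1(k',S)$. Then $\ker\alpha_F\cong CH^2(BS)_{\mathrm{tors}}$.
\end{theorem}

We shall see that $\ker\alpha$ is finite and does not grow from $\kappa$ to the function field $k$ used below. It then suffices to find $S^\circ$-torsors over $k$ that do not come from $\kappa$. Generic torsors do this, provided they are nontrivial, and that is a property of the lattice.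

\subsection*{A nontrivial generic torsor}

\begin{lemma}\label{lem:notperm}
Neither $\hat S$ nor $\hat S^\vee$ is a direct summand of a permutation $G$-lattice.
\end{lemma}

\begin{proof}
Permutation lattices are self-dual, so it suffices to treat $\hat S$. The lattices $\mathbb{Z}_2[G/H]$ are indecomposable: as $G$ is a $2$-group, every nonzero summand of $\mathbb{F}_2[G/H]$ has a nonzero fixed vector, and the fixed space is a line. If $\hat S$ were a summand, the Krull--Schmidt theorem for $\mathbb{Z}_2[G]$-lattices would give $\hat S\otimes\mathbb{Z}_2\cong\bigoplus_j\mathbb{Z}_2[G/K_j]$. Removing the characters $1,\chi_1,\chi_2,\chi_3$ from $\hat P\otimes\mathbb{Q}$ leaves $\hat S\otimes\mathbb{Q}\cong\mathbb{Q}[G]\oplus\mathbb{Q}^3$. The trivial character occurs four times, so there are four summands, of total rank $11$.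

Since $H^1(G,\Lambda)=0$, the Tate group $\hat H^0(G,\hat S)$ is the cokernel of $\hat H^0(G,\Lambda)\to\hat H^0(G,\hat P)=\mathbb{Z}/8\oplus(\mathbb{Z}/4)^3$. As $\Lambda^G=\mathbb{Z}h$ and $h\mapsto(2,0,0,0)$, an element of order $4$, the cokernel has order $512/4=128$. This must equal $\prod|K_j|$, so the ranks $[G:K_j]$ are four powers of $2$ with product $8^4/128=32$. The possibilities $\{8,4,1,1\}$, $\{8,2,2,1\}$, $\{4,4,2,1\}$, $\{4,2,2,2\}$ have sums $14,13,11,10$, so the ranks are $4,4,2,1$. The characters in a summand of rank $4$ form a plane in the character group $\mathbb{F}_2^3$ of $G$. Two planes share a nontrivial character, which then occurs at least twice in $\mathbb{Q}[G]\oplus\mathbb{Q}^3$, a contradiction.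
\end{proof}

Put $\Sigma=\hat S^\vee$ and choose an exact sequence $0\to\Lambda'\to P'\xrightarrow{\ \pi\ }\Sigma\to0$ with $P'$ a permutation lattice. It defines tori $1\to S^\circ\to\Pi'\to T'\to1$. Let $\tau\in H^1(T',S^\circ)$ be the class of the torsor $\Pi'\to T'$; its value at $1\in T'(\kappa)$ is $0$.

\begin{lemma}\label{lem:tau}
The class $\tau$ is nonzero over $\kappa(T')$.
\end{lemma}

\begin{proof}
Otherwise $\Pi'\to T'$ has a section over a dense open $U'\subset T'$. As $M[T']$ is factorial, $\mathcal{U}'=M[U']^*/M^*$ is an extension $0\to\Lambda'\to\mathcal{U}'\to\mathcal{D}'\to0$, where $\mathcal{D}'$ is the permutation lattice of divisors of $T'_M$ supported outside $U'_M$. Pulling back characters along the section gives a $G$-map $P'\to\mathcal{U}'$ that is the identity on $\Lambda'$. So $[P']=\phi^*[\mathcal{U}']$ in $\mathrm{Ext}^1_G(\Sigma,\Lambda')$ for the induced $\phi\colon\Sigma\to\mathcal{D}'$. In the exact sequence $\mathrm{Hom}_G(\mathcal{D}',\Sigma)\to\mathrm{Ext}^1_G(\mathcal{D}',\Lambda')\to\mathrm{Ext}^1_G(\mathcal{D}',P')=0$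 the first map is $\psi\mapsto\psi^*[P']$, so $[\mathcal{U}']=\psi^*[P']$ for some $\psi$. Then $(\mathrm{id}-\psi\phi)^*[P']=0$, so $\mathrm{id}-\psi\phi=\pi\phi'$ for a $G$-map $\phi'\colon\Sigma\to P'$. Thus $\mathrm{id}_\Sigma$ factors through $\mathcal{D}'\oplus P'$, contrary to Lemma \ref{lem:notperm}.
\end{proof}

Fix an integer $r\geq0$; it will be $n-3$. Let $k=\kappa(T'^{\,r+1})$, an admissible field, let $\theta_j\in H^1(k,S^\circ)$ be the generic value of $\mathrm{pr}_j^*\tau$, and put $\theta_C=\sum_{j\in C}\theta_j$ for $C\subset\{1,\dots,r+1\}$. The twists will use $j\leq r$; the extra index guarantees that a nonempty $C$ exists when $r=0$.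

\subsection*{The kernel of $\alpha$ is finite and constant}

\begin{lemma}\label{lem:kernel}
Restriction induces a bijection $\ker\alpha_\kappa\to\ker\alpha_k$.
\end{lemma}

\begin{proof}
Restriction $H^1(\kappa,S^\circ)\to H^1(k,S^\circ)$ is injective by Lemma \ref{lem:sp}(b), and it maps $\ker\alpha_\kappa$ into $\ker\alpha_k$ because fields over $k$ are fields over $\kappa$. So it suffices to show $|\ker\alpha_k|\leq|\ker\alpha_\kappa|<\infty$. By Theorem \ref{thm:bm} this follows from Steps 1 and 2 below.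

\emph{A model of $BS$.} Write $P=\operatorname{Res}_{B/\kappa}\mathbb{G}_m$ with $B=\kappa\times M\times M_1\times M_2\times M_3$, and let $U=\operatorname{Res}_{B/\kappa}(\mathbb{A}^3\setminus0)\subset V=\operatorname{Res}_{B/\kappa}\mathbb{A}^3$. Over $M$, $U$ is $(\mathbb{A}^3\setminus0)^{15}$, so its complement has codimension $3$. The map $U\to U/P=\operatorname{Res}_{B/\kappa}\mathbb{P}^2$ is a $P$-torsor over a smooth projective variety, and $Y=U/S$ is the induced $T$-torsor over $U/P$, a smooth quasi-projective variety. For $F=\kappa$ or $k$ we have $CH^2(BS_F)=CH^2(Y_F)$. Over $MF$ the base is $(\mathbb{P}^2)^{15}$, whose Chow ring agrees with the symmetric algebra of $\hat P$ in degrees $\leq2$; passing to a $\mathbb{G}_m$-torsor divides the Chow ring by the first Chern class of its line bundle; hence $CH^2(Y_{MF})=S^2(\hat P)/\Lambda\hat P=S^2(\hat S)$, a torsion-free group, the same for $\kappa$ and $k$.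

\emph{Generators.} Descent, localization and homotopy invariance in equivariant $K$-theory show that $K_0(Y_F)=K_0^S(U_F)$ is a quotient of $K_0^S(V_F)=R(S_F)$, the representation ring. By Riemann--Roch without denominators, $c_2([\mathcal{O}_Z])=-[Z]$ for a subvariety $Z$ of codimension $2$. So $CH^2(Y_F)$ is generated by the classes $c_2(x)$, $x\in R(S_F)$. By Galois descent of weight spaces, the irreducible representations of $S_F$ correspond to the $G$-orbits in $\hat S$: a character with stabilizer $H$ lets $S_F$ act on $(MF)^H$. Hence $R(S_\kappa)=R(S_k)=\mathbb{Z}[\hat S]^G$.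

\emph{Step 1: $CH^2(Y)_{\mathrm{tors}}\to CH^2(Y_k)_{\mathrm{tors}}$ is onto.} By the previous paragraph $CH^2(Y)\to CH^2(Y_k)$ is onto. The kernel of $CH^2(Y_F)\to S^2(\hat S)$ is killed by $8$ (transfer) and contains the torsion, so it equals the torsion. Therefore every lift of a torsion class is torsion.

\emph{Step 2: $CH^2(Y)$ is finitely generated, so its torsion is finite.} The map $c_2$ is not additive, so we filter by powers of the augmentation ideal $J=\ker(\mathrm{rank})\subset R(S)$. By Noether's theorem $\mathbb{Z}[\hat S]^G$ is a finitely generated ring, hence noetherian, and $J/J^2$, $J^2/J^3$ are finitely generated abelian groups. By the splitting principle, after pull-back to a flag bundle (injective on Chow groups) an element of $J^2$, resp.\ $J^3$, is a $\mathbb{Z}$-combination of products of two, resp.\ three, elements $[\mathcal{L}_i]-1$ with line bundles $\mathcal{L}_i$. With $x_i=c_1(\mathcal{L}_i)$ these products have total Chern classes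
\[\frac{1+x_1+x_2}{(1+x_1)(1+x_2)},\qquad\frac{(1+x_1+x_2+x_3)(1+x_1)(1+x_2)(1+x_3)}{(1+x_1+x_2)(1+x_1+x_3)(1+x_2+x_3)} .\]
Both have $c_1=0$. For a product $\prod(1+y_\iota)^{\pm1}$ of polynomials one has $2c_2=c_1^2-\sum\pm y_\iota^2$, so the identity $(x_1+x_2+x_3)^2+\sum x_i^2=\sum_{i<j}(x_i+x_j)^2$ shows that the second has $c_2=0$ in $\mathbb{Z}[x_1,x_2,x_3]$. From $c_2(x+y)=c_2(x)+c_1(x)c_1(y)+c_2(y)$ we conclude that $c_1=0$ on $J^2$ and that $c_2$ is additive on $J^2$ and zero on $J^3$; so $c_2(J^2)$ is a finitely generated group. If $g_1,\dots,g_s$ generate $J$ modulo $J^2$, every $x\in R(S)$ is $m+\sum n_ig_i+y$ with $m,n_i\in\mathbb{Z}$, $y\in J^2$, and $c_2(x)$ lies in the group generated by $c_2(J^2)$, the $c_2(g_i)$ and the $c_1(g_i)c_1(g_j)$.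
\end{proof}

\begin{lemma}\label{lem:thetaC}
For every nonempty $C$, $\alpha_k(\theta_C)\neq0$.
\end{lemma}

\begin{proof}
Otherwise $\theta_C=c_k$ with $c\in H^1(\kappa,S^\circ)$ by Lemma \ref{lem:kernel}. The class $\xi=\sum_{j\in C}\mathrm{pr}_j^*\tau-c$ on $T'^{\,r+1}$ vanishes at the generic point. By Lemma \ref{lem:sp}(b), applied after base change to any field $k''/\kappa$, it vanishes at all $k''$-points. At $(1,\dots,1)$ this gives $c=0$. For $j_0\in C$, at the $\kappa(T')$-point whose $j_0$-th coordinate is generic and whose other coordinates are $1$, it gives $\tau_{\kappa(T')}=0$, contrary to Lemma \ref{lem:tau}.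
\end{proof}

\subsection*{From torsors to Brauer classes}

Tensoring $0\to\Lambda\to\hat P\to\hat S\to0$ with $\mathbb{G}_m$ gives the sequence $1\to T^\circ\to P^\circ\to S^\circ\to1$ dual to \eqref{eq:SPT}, with connecting map $\delta^\circ\colon H^1(k,S^\circ)\to H^2(k,T^\circ)$. The element $h\colon\mathbb{Z}\to\Lambda$ induces $h_*\colon\mathrm{Br}(k)\to H^2(k,T^\circ)$.

\begin{lemma}\label{lem:omega}
For each $\theta\in H^1(k,S^\circ)$ there is $\omega\in\mathrm{Br}_2(k)$ with $\omega_{Mk}=0$ and $\delta^\circ(\theta)=h_*(\omega)$.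
\end{lemma}

\begin{proof}
We have $\Lambda/\mathbb{Z}h=\bigoplus_i\mathbb{Z}\chi_i$, generated by the images of the $u_i$. The component $\Lambda\to\mathbb{Z}[G/H_i]$ of $\Lambda\to\hat P$ factors through $\mathbb{Z}\chi_i$, embedded as the kernel of the augmentation $\mathbb{Z}[G/H_i]\to\mathbb{Z}$. Since $H^1(k,\mathbb{G}_m)=0$, the map $H^2(k,\mathbb{Z}\chi_i\otimes\mathbb{G}_m)\to\mathrm{Br}(M_ik)$ is injective. The class $\delta^\circ\theta$ dies in $H^2(k,P^\circ)=\mathrm{Br}(k)\oplus\mathrm{Br}(Mk)\oplus\bigoplus_i\mathrm{Br}(M_ik)$, so its image in $\bigoplus_iH^2(k,\mathbb{Z}\chi_i\otimes\mathbb{G}_m)$ is $0$, and $\delta^\circ\theta=h_*\omega$ with $\omega\in\mathrm{Br}(k)$. As $h\mapsto(2,\sum_Gg,0)$, the image of $h_*\omega$ in $H^2(k,P^\circ)$ is $(2\omega,\omega_{Mk},0)$, and it is $0$.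
\end{proof}

Choose $\omega_j$ for $\theta_j$ and put $\omega_C=\sum_{j\in C}\omega_j$, so that $\delta^\circ(\theta_C)=h_*\omega_C$. The connecting maps of the two dual sequences are adjoint.

\begin{lemma}\label{lem:adj}
Let $k'/k$ be a field, $t\in T(k')$, $\theta\in H^1(k',S^\circ)$, and let $\delta\colon T(k')\to H^1(k',S)$ be the connecting map of \eqref{eq:SPT}. Then $\theta\cup\delta(t)=\pm\,\delta^\circ(\theta)\cup t$ in $H^4(k',\mathbb{Z}(2))$.
\end{lemma}

\begin{proof}
Both connecting maps are cup products with the class of one extension of lattices. Let $p\colon P_*\to T_*$ be the surjection in the sequence $0\to S_*\to P_*\to T_*\to0$ of cocharacter lattices, $s$ a $\mathbb{Z}$-linear section of $p$, and $c_g=gsg^{-1}-s\in\mathrm{Hom}(T_*,S_*)$ for $g$ in the absolute Galois group of $k'$; this is a $1$-cocycle. Since $gt=t$, we get $\delta(t)_g=g(s(t))-s(t)=c_g(t)$, so $\delta(t)=c\cup t$. The map $\varrho=1-sp\colon P_*\to S_*$ is a retraction, its transpose $\varrho^\vee$ is a section of $\hat P\to\hat S$,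 and $g\varrho g^{-1}-\varrho=-c_gp$. So $g\varrho^\vee g^{-1}-\varrho^\vee$ is $-c_g^\vee\colon\hat S\to\Lambda$ followed by $\Lambda\subset\hat P$. For a cocycle $\theta_g$, with $\theta_{gg'}=\theta_g+g\theta_{g'}$, the class $\delta^\circ(\theta)$ is represented by
\[g\varrho^\vee(\theta_{g'})-\varrho^\vee(\theta_{gg'})+\varrho^\vee(\theta_g)=(g\varrho^\vee g^{-1}-\varrho^\vee)(g\theta_{g'})=-c_g^\vee(g\theta_{g'}),\]
so $\delta^\circ(\theta)=-c^\vee\cup\theta$. The coefficients of $c$ form a lattice, which is flat, so these cochain formulas compute the cup products in the derived category. As $\langle y,f(x)\rangle=\langle f^\vee(y),x\rangle$ for $y\in\hat S$, $f\in\mathrm{Hom}(T_*,S_*)$, $x\in T_*$, both sides of the claim equal, up to sign, the triple product $\theta\cup c\cup t$ for the pairing $\hat S\otimes\mathrm{Hom}(T_*,S_*)\otimes T_*\to\mathbb{Z}$, by associativity and by graded commutativity applied to $\theta$ and $c$.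
\end{proof}

From now on $K=k(T)$ and $a=h(\eta)\in A(K)$, as in Proposition \ref{prop:index2}; the field $K$ is admissible.

\begin{proposition}\label{prop:detect}
For every nonempty $C$, $(a)\cup\omega_C\neq0$ in $H^3(K)$.
\end{proposition}

\begin{proof}
Suppose it is $0$. Let $k'/k$ be a field and $t\in T(k')$. Since $K\subset k'(T)$ and $a$ is the function $h$, Lemma \ref{lem:sp}(a) gives $(h(t))\cup\omega_C=0$ in $H^3(k')$. By Lemma \ref{lem:adj},
\[\theta_C\cup\delta(t)=\pm\,h_*\omega_C\cup t=\pm\,\omega_C\cup h(t),\]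
the last product being $H^3(k',\mathbb{Z}(1))\times H^1(k',\mathbb{Z}(1))\to H^4(k',\mathbb{Z}(2))$. Let $\beta_i\colon H^j(k',\mu_2^{\otimes i})\to H^{j+1}(k',\mathbb{Z}(i))$ be the Bockstein map of $\mathbb{Z}(i)\xrightarrow{2}\mathbb{Z}(i)\to\mu_2^{\otimes i}$. By the Kummer sequence, $\beta_1$ on $H^2(k',\mu_2)$ is, up to sign, the inclusion $\mathrm{Br}_2(k')\subset\mathrm{Br}(k')$. Multiplication by $h(t)$ is a morphism $\mathbb{Z}(1)\to\mathbb{Z}(2)[1]$; it commutes with the Bockstein maps up to sign, and modulo $2$ it is the cup product with the Kummer class $(h(t))$. So $\omega_C\cup h(t)=\pm\beta_2\bigl(\omega_C\cup(h(t))\bigr)=0$. As $H^1(k',P)=0$, every class in $H^1(k',S)$ is some $\delta(t)$. Hence $\alpha_k(\theta_C)=0$, contrary to Lemma \ref{lem:thetaC}.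
\end{proof}

The results of Sections \ref{sec:torus} and \ref{sec:omega} combine as follows. Part (a) and Proposition \ref{prop:n3} already prove Theorem \ref{thm:A} for $n=3$.

\begin{corollary}\label{cor:D}
Let $\mathcal{B}=A(k)\cdot\mathcal{N}(K)\subset A(K)$.
\begin{itemize}
\item[(a)] $a\notin\mathcal{B}$.
\item[(b)] If $x\in A(K)$ and $(x)\cup\omega_C=0$ for some nonempty $C$, then $x\in\mathcal{B}$.
\end{itemize}
\end{corollary}

\begin{proof}
We claim that $(ay)\cup\omega_C\neq0$ for all $y\in\mathcal{B}$ and $C\neq\emptyset$. Write $y\in y_0\mathcal{N}(K)$ with $y_0\in A(k)$. Since $MK$ splits $\omega_C$, (S2) gives $(ay)\cup\omega_C=(ay_0)\cup\omega_C$. If this were $0$, specializing at $1\in T(k)$, where $ay_0$ has the value $y_0$, would give $(y_0)\cup\omega_C=0$ over $k$, and then $(a)\cup\omega_C=0$, contrary to Proposition \ref{prop:detect}. For (a), the claim with $C=\{1\}$ excludes $y=a^{-1}$. For (b), $A(K)=\mathcal{B}\cup a\mathcal{B}$ by Proposition \ref{prop:index2}, and the claim excludes $x\in a\mathcal{B}$.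
\end{proof}

\section{The twists}\label{sec:twist}

The class $\omega_j$ is not a sum of symbols $(g_I,b_I)$ over $k$, but it becomes one over $k_1=k(\sqrt{b_1})$, where the splitting extension is only biquadratic. The obstruction to descending this decomposition to $k$ supplies the twist.

\begin{lemma}\label{lem:decomp}
There are $\nu_2^{(j)},\nu_3^{(j)}\in k_1^*$ with $(\omega_j)_{k_1}=(\nu_2^{(j)},b_2)+(\nu_3^{(j)},b_3)$.
\end{lemma}

\begin{proof}
Over $k_{13}=k_1(\sqrt{b_3})$ the class $\omega_j$ is split by $\sqrt{b_2}$, so it is $(w,b_2)$ by (S1). Corestriction to $k_1$ gives $(N(w),b_2)=2(\omega_j)_{k_1}=0$. By Lemma \ref{lem:biquad}(a), $(w,b_2)=(\nu_2,b_2)$ over $k_{13}$ with $\nu_2\in k_1^*$. Then $(\omega_j)_{k_1}-(\nu_2,b_2)$ is split by $k_{13}$, so it is $(\nu_3,b_3)$.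
\end{proof}

Put $n_i^{(j)}=N_{k_1/k}(\nu_i^{(j)})$. Then $(n_i^{(j)},b_1)=0$, and corestriction to $k$ gives $(n_2^{(j)},b_2)=(n_3^{(j)},b_3)=:\alpha_j$. Define
\[e_I^{(j)}=1\ \ (I=0,1,23,123),\qquad e_I^{(j)}=n_2^{(j)}\ \ (I=2,12),\qquad e_I^{(j)}=n_3^{(j)}\ \ (I=3,13).\]
For $C\subset\{1,\dots,r+1\}$ let $e_I^C$, $\nu_{i,C}$, $n_{i,C}$ be the products over $j\in C$ of $e_I^{(j)}$, $\nu_i^{(j)}$, $n_i^{(j)}$, and $\alpha_C=\sum_{j\in C}\alpha_j$. Then $(\omega_C)_{k_1}=(\nu_{2,C},b_2)+(\nu_{3,C},b_3)$ and $\alpha_C=(n_{2,C},b_2)=(n_{3,C},b_3)$. With the linear form $\lambda(I)=I_2+I_3$ on $\mathbb{F}_2^3$,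
\begin{equation}\label{eq:lambda}
(e_I^C,b_I)=\lambda(I)\,\alpha_C\qquad\text{for all } I ;
\end{equation}
for $I=12$, for instance, $(n_{2,C},b_1b_2)=0+\alpha_C$. The first demand of Section \ref{sec:model} holds.

\begin{lemma}\label{lem:lines}
For each line $\ell=\{I,J,I+J\}$ in $\mathbb{F}_2^3\setminus0$ and each $j$ there is $v_\ell^{(j)}\in k^*$ with $(v_\ell^{(j)},b_{I'})=(e_{I'}^{(j)},b_{I'})$ for all $I'\in\ell$.
\end{lemma}

\begin{proof}
On the line $\{1,23,123\}$, where $\lambda=0$, take $v=1$. On any other line $\lambda$ is $1$ at exactly two points $I,J$. By (S4) there is $v$ with $(v,b_I)=(v,b_J)=\alpha_j$, and then $(v,b_{I+J})=2\alpha_j=0$.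
\end{proof}

For a field $l\supset k$, the solutions of the system \eqref{eq:system} form the set
\[X_C(l)=\{u\in l^*:(u,b_I)_l=\lambda(I)\,\alpha_{C,l}\ \text{ for all }I\}.\]
Thus $u\in X_C(l)$ satisfies $(u,b_1)=(u,b_{23})=0$ and $(u,b_2)=(u,b_3)=\alpha_C$ over $l$. Part (a) of the next lemma will exclude solutions in odd degree. Part (b) says that $(u)\cup\omega_C$ is the restriction of a class defined over $k$; its corestriction along an extension of even degree is then $0$.

\begin{lemma}[Key lemma]\label{lem:key}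
Let $C\neq\emptyset$. There is $m\in k^*$, depending only on $C$, such that for all fields $l\supset k$ and all $u\in X_C(l)$:
\begin{itemize}
\item[(a)] if $b_1\notin l^{*2}$, then $\omega_{C,l}=\sum_I(g_I,b_I)$ for some $g_I\in l^*$;
\item[(b)] $(u)\cup\omega_{C,l}=(m)\cup\alpha_{C,l}$.
\end{itemize}
\end{lemma}

\begin{proof}
Drop $C$ and write $\nu_i=p_i+m_i\sqrt{b_1}$ with $p_i,m_i\in k$. Let $m=m_2m_3$ if this is nonzero and $m=1$ otherwise. If $m_i=0$, then $n_i=p_i^2$ and $\alpha=0$; so $\alpha_l\neq0$ implies $m=m_2m_3$.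

\emph{Case $b_1=\beta^2$ with $\beta\in l^*$.} Embed $k_1$ in $l$ by $\sqrt{b_1}\mapsto\beta$. Then
\[(u)\cup\omega_l=(\nu_2)\cup(u,b_2)+(\nu_3)\cup(u,b_3)=(\nu_2\nu_3)\cup\alpha_l .\]
If $\alpha_l=0$, we are done. Otherwise $d_i=\nu_i-\bar\nu_i=2m_i\beta\neq0$, and (S3) applied to $\nu_i/d_i$ gives $(\nu_i/d_i,\bar\nu_i/d_i)=0$. Expanding and using $(d_i,d_i)=0$, we get $(\nu_i,\bar\nu_i)=(d_i,n_i)$, and $(\nu_i,n_i)=(\nu_i,\nu_i)+(\nu_i,\bar\nu_i)=(d_i,n_i)$. Hence $(\nu_i)\cup\alpha_l=(\nu_i,n_i)\cup(b_i)=(d_i)\cup\alpha_l$. Since $d_2d_3\in m_2m_3\,l^{*2}$, (b) follows.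

\emph{Case $b_1\notin l^{*2}$.} Let $l_1=l(\sqrt{b_1})$ and write $u=N_{l_1/l}(\zeta)$ with $\zeta=p+q\sqrt{b_1}$. We have $(n_2u,b_2)=0$, $(n_3u,b_3)=0$, $(u,b_{23})=0$, and $n_iu=N(\nu_i\zeta)$. Lemma \ref{lem:biquad}(a) gives $g_2,g_3,g_{23}\in l^*$ such that, over $l_1$,
\begin{equation}\label{eq:g}
(\nu_2\zeta,b_2)=(g_2,b_2),\qquad(\nu_3\zeta,b_3)=(g_3,b_3),\qquad(\zeta,b_{23})=(g_{23},b_{23}).
\end{equation}
In the sum of the left sides $\zeta$ cancels, because $b_2b_3b_{23}$ is a square, and $\omega_{l_1}$ remains. By (S1), $\omega_l=(g_2,b_2)+(g_3,b_3)+(g_{23},b_{23})+(g_1,b_1)$ for some $g_1\in l^*$. This is (a), and $(u)\cup\omega_l=(g_2g_3)\cup\alpha_l$ for any $g_2,g_3$ satisfying \eqref{eq:g}. If $\alpha_l=0$, we are done.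

Let $\alpha_l\neq0$ be the class of the quaternion division algebra $Q$. Then $b_2,b_3\notin l_1^{*2}$, since otherwise $\alpha_l=(u,b_i)$ would be $0$ or $(u,b_1)=0$; also $m_2,m_3\neq0$, and $q\neq0$ because $u$ is not a square. We show that $g_i$ can be chosen with
\begin{equation}\label{eq:gi}
(g_i)\cup\alpha_l=(m_iq)\cup\alpha_l\qquad(i=2,3);
\end{equation}
adding the two equations gives (b). The argument is the same for both $i$, with the same $\zeta$. We need the explicit element of Lemma \ref{lem:biquad}(a), and we compute it inside $Q$ in order to compare it with a reduced norm.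

As $Q\cong(n_i,b_i)\cong(u,b_i)$, the Skolem--Noether theorem gives $\mathbf{i},\mathbf{w},\mathbf{v}\in Q$ with $\mathbf{i}^2=b_i$, $\mathbf{w}^2=n_i$, $\mathbf{v}^2=u$ and $\mathbf{w},\mathbf{v}$ anticommuting with $\mathbf{i}$. Then $y=\mathbf{v}^{-1}\mathbf{w}$ commutes with $\mathbf{i}$, so $y\in l(\mathbf{i})\cong l(\sqrt{b_i})$, and $n_i=\mathbf{v}y\mathbf{v}y=u\,\bar yy$. So $z=\nu_i/\zeta\in l_1$ and $-y$ both have norm $n_i/u$. Since $z=\nu_i\bar\zeta/u$ and $y=\mathbf{v}\mathbf{w}/u$,
\[f:=\operatorname{tr}z-\operatorname{tr}y=\tfrac1u\bigl(2p_ip-2b_1m_iq-\mathrm{Trd}(\mathbf{v}\mathbf{w})\bigr).\]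
The elements $\mathbf{a}=p_i+\mathbf{w}$ and $\mathbf{a}'=p+\mathbf{v}$ have $\mathrm{Nrd}\,\mathbf{a}=p_i^2-n_i=b_1m_i^2$, $\mathrm{Nrd}\,\mathbf{a}'=p^2-u=b_1q^2$ and $\mathrm{Trd}(\mathbf{a}\,\overline{\mathbf{a}'})=2p_ip-\mathrm{Trd}(\mathbf{w}\mathbf{v})$. These are the terms of $uf$, and for $\mathbf{c}=q\mathbf{a}-m_i\mathbf{a}'$ we find
\[\mathrm{Nrd}\,\mathbf{c}=2b_1m_i^2q^2-m_iq\bigl(2p_ip-\mathrm{Trd}(\mathbf{w}\mathbf{v})\bigr)=-m_iq\,uf .\]
If $\mathbf{c}\neq0$, then $f\neq0$, and Lemma \ref{lem:biquad}(a) with $w=-y$ gives $(\nu_i\zeta,b_i)_{l_1}=(z,b_i)_{l_1}=(f,b_i)_{l_1}$, so $g_i=f$ is allowed. By (S5), $(m_iq\,uf)\cup\alpha_l=0$, and $(u)\cup\alpha_l=(u,u)\cup(b_i)=0$; this is \eqref{eq:gi}. If $\mathbf{c}=0$, its trace gives $qp_i=m_ip$, so $\nu_i=(m_i/q)\zeta$ and $\nu_i\zeta\in m_iq\,l_1^{*2}$; take $g_i=m_iq$.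
\end{proof}

\section{Proof of Theorem \ref{thm:A}}\label{sec:form}

Let $n\geq3$, $r=n-3$, and keep $k$, $K=k(T)$, $a$, $\omega_j$, $e_I^{(j)}$. Put
\[L=K((s_1))\cdots((s_r))((t_1))((t_2))((t_3)),\qquad\psi_I=\langle\!\langle b_I,s_1e_I^{(1)},\dots,s_re_I^{(r)}\rangle\!\rangle,\qquad\varphi=\underset{I\neq0}{\perp}\,t^I\psi_I .\]
Then $\dim\varphi=7\cdot2^{r+1}=7\cdot2^{n-2}$, and for $r=0$ this is $\varphi_0$. Since $(a,b_I)=0$, we have $\langle\!\langle a\rangle\!\rangle\psi_I=0$ for all $I$, so $a\in\mathsf{G}(\varphi)$.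

\begin{proposition}\label{prop:In}
$\varphi\in\mathsf{I}^nL$.
\end{proposition}

\begin{proof}
If $(v,b)=(e,b)$, then $ve\in\mathsf{G}(\langle\!\langle b\rangle\!\rangle)$, so $\langle\!\langle b,se\rangle\!\rangle=\langle\!\langle b,sv\rangle\!\rangle$. By Lemma \ref{lem:lines}, for $I$ on a line $\ell$ we have $\psi_I=\sigma_\ell\langle\!\langle b_I\rangle\!\rangle$ with $\sigma_\ell=\langle\!\langle s_1v_\ell^{(1)},\dots,s_rv_\ell^{(r)}\rangle\!\rangle$. As $2=0$, $\langle\!\langle x\rangle\!\rangle+\langle\!\langle y\rangle\!\rangle+\langle\!\langle xy\rangle\!\rangle=\langle1,x,y,xy\rangle=\langle\!\langle x,y\rangle\!\rangle$, so for $\ell=\{I,J,I+J\}$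
\begin{equation}\label{eq:line}
\psi_I+\psi_J+\psi_{I+J}=\sigma_\ell\langle\!\langle b_I,b_J\rangle\!\rangle\in\mathsf{I}^{r+2}L .
\end{equation}
From $\langle t_i\rangle=1+\langle\!\langle t_i\rangle\!\rangle$ we get $\langle t^I\rangle=\sum_{J\subset I}\prod_{i\in J}\langle\!\langle t_i\rangle\!\rangle$, hence
\[\varphi=\sum_{J\subset\{1,2,3\}}\Bigl(\prod_{i\in J}\langle\!\langle t_i\rangle\!\rangle\Bigr)\Psi_J,\qquad\Psi_J=\sum_{I\supset J,\ I\neq0}\psi_I .\]
It suffices to show $\Psi_J\in\mathsf{I}^{r+3-|J|}L$. For $|J|\geq2$ this holds because $\psi_I\in\mathsf{I}^{r+1}L$. For $J=\{i\}$: by \eqref{eq:line}, $2=0$ and $\psi_0=0$, the map $I\mapsto\psi_I$ is additive modulo $\mathsf{I}^{r+2}L$, and the four $I$ containing $i$ have sum $0$ in $\mathbb{F}_2^3$. For $J=\emptyset$ use the three lines $\ell=\{1,I,I+1\}$, $I=2,3,23$, which cover all points. On each of them $\sigma_\ell\langle\!\langle b_1\rangle\!\rangle=\psi_1$, so \eqref{eq:line} reads $\psi_I+\psi_{I+1}=\psi_1+\psi_1\langle\!\langle b_I\rangle\!\rangle$.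 Therefore
\[\Psi_\emptyset=4\psi_1+\psi_1\bigl(\langle\!\langle b_2\rangle\!\rangle+\langle\!\langle b_3\rangle\!\rangle+\langle\!\langle b_{23}\rangle\!\rangle\bigr)=\psi_1\langle\!\langle b_2,b_3\rangle\!\rangle\in\mathsf{I}^{r+3}L.\qedhere\]
\end{proof}

\begin{proposition}\label{prop:hyp}
$\mathrm{Hyp}(\varphi)\subset\mathcal{B}\,L^{*2}$, with $\mathcal{B}=A(k)\mathcal{N}(K)$.
\end{proposition}

\begin{proof}
Index monomials in $s,t$ by pairs $(C,I)\in\mathbb{F}_2^r\times\mathbb{F}_2^3$, with $C$ viewed as a subset of $\{1,\dots,r\}$. Expanding the Pfister forms gives $\varphi=\sum_{(C,I)}s^Ct^Iq_{(C,I)}$ in $W(L)$ with $q_{(C,I)}=e_I^C\langle\!\langle b_I\rangle\!\rangle$; the terms with $I=0$ are $0$. Let $E/L$ be finite with $\varphi_E$ hyperbolic and $z\in E^*$ with $N_{E/L}(z)\notin L^{*2}$, and let $l,c,\gamma$ be as in Lemma \ref{lem:norms} with $d=r+3$. We show that $[l:K]$ is even and $N_{l/K}(c)\in\mathcal{B}$; then $N_{E/L}(z)\in\mathcal{B}L^{*2}$.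

In case (U), Lemma \ref{lem:untwisted}(a) applies. In case (R) write $\bar\gamma=(C,I)\neq0$. Taking $\delta=(\emptyset,J)$ we get
\begin{equation}\label{eq:R}
\langle\!\langle b_J\rangle\!\rangle+c\,e_{J+I}^C\langle\!\langle b_{J+I}\rangle\!\rangle=0\quad\text{in }W(l)\text{ for all }J .
\end{equation}
If $C=\emptyset$, then $I\neq0$ and Lemma \ref{lem:untwisted}(b) applies. Let $C\neq\emptyset$.

\emph{We have $c\in X_C(l)$.} Equation \eqref{eq:R} for $J=0$ gives $b_I\in l^{*2}$. So $b_{J+I}\in b_Jl^{*2}$, \eqref{eq:R} says $(c\,e^C_{J+I},b_J)_l=0$, and by \eqref{eq:lambda}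
\[(c,b_J)_l=(e_{J+I}^C,b_{J+I})_l=\lambda(J)\alpha_{C,l}+\lambda(I)\alpha_{C,l}=\lambda(J)\alpha_{C,l},\]
because $\lambda(I)\alpha_{C,l}=(e_I^C,b_I)_l=0$.

\emph{The degree $[l:K]$ is even.} If it were odd, then $b_1\notin l^{*2}$, and Lemma \ref{lem:key}(a) with $(a,b_{I'})=0$ for all $I'$ would give $(a)\cup\omega_C=0$ over $l$, hence over $K$ by (S2), contrary to Proposition \ref{prop:detect}.

\emph{The norm lies in $\mathcal{B}$.} By (S2), $(N_{l/K}c,b_J)=\mathrm{cor}(\lambda(J)\alpha_{C,l})=[l:K]\lambda(J)\alpha_C=0$, so $N_{l/K}(c)\in A(K)$. By (S2) and Lemma \ref{lem:key}(b),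
\[(N_{l/K}c)\cup\omega_C=\mathrm{cor}_{l/K}\bigl((c)\cup\omega_{C,l}\bigr)=\mathrm{cor}_{l/K}\bigl((m)\cup\alpha_{C,l}\bigr)=[l:K]\,(m)\cup\alpha_C=0 .\]
Corollary \ref{cor:D}(b) gives $N_{l/K}(c)\in\mathcal{B}$.
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:A}]
The form $\varphi$ has dimension $7\cdot2^{n-2}$, lies in $\mathsf{I}^nL$ by Proposition \ref{prop:In}, and $a\in\mathsf{G}(\varphi)$. If $a\in L^{*2}\mathrm{Hyp}(\varphi)$, then $a\in\mathcal{B}L^{*2}$ by Proposition \ref{prop:hyp}, and $K^*\cap L^{*2}=K^{*2}\subset\mathcal{B}$ gives $a\in\mathcal{B}$, contrary to Corollary \ref{cor:D}(a). By Theorem \ref{thm:mer}, $\mathbf{PSim}^+(\varphi)(L)/R\neq1$.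
\end{proof}

\begin{remark}
For $n\leq4$ only $C=\{1\}$ can occur in the proof of Proposition \ref{prop:hyp}, so the homomorphism $x\mapsto(x)\cup\omega_1$ kills all the norms $N_{l/K}(c)$ but not $a$, and Proposition \ref{prop:index2} is not needed. It enters for $n\geq5$, where $C$ varies with the norm. The assumption $\mathbb{C}\subset\kappa$ was used in two ways: $-1$ is a square (for $2=0$ in the Witt ring and $(x,x)=0$), and the residue characteristic is $0$ (in Lemmas \ref{lem:sp} and \ref{lem:norms}).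
\end{remark}

\section{Multiples of $(n-3)$-fold Pfister forms}\label{sec:B}

Now $F$ is any field of characteristic different from $2$. The idea is to cut $\varphi$ into seven pieces, each similar to an $(n-2)$-fold Pfister form that has $a$ as a multiplier, and to find a quadratic extension $E$ that splits two pieces and from which $a$ is essentially a norm. A third piece is removed by adjusting the element of $E$ by a scalar from $F$, and the four remaining pieces are small enough for the Hauptsatz. We write $\rho q$ for $\rho\otimes q$.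

\begin{lemma}\label{lem:pieces}
Let $\rho$ be a Pfister form and $q_0$ a form such that $\varphi'=\rho q_0$ is anisotropic. Let $a\in\mathsf{G}(\varphi')$ with $a\notin\mathsf{D}(\rho)$, and let $v\neq0$ be a vector of $\varphi'$. Then $\varphi'=X\perp X'$ with $v\in X$, $X\cong c\rho\langle\!\langle b\rangle\!\rangle$ and $X'\cong\rho q_2$ for some $b,c\in F^*$ and some form $q_2$, and $a\in\mathsf{D}(\rho\langle\!\langle b\rangle\!\rangle)$, $a\in\mathsf{G}(X')$.
\end{lemma}

\begin{proof}
First, if $c\in\mathsf{D}(\rho q)$ with $\rho q$ anisotropic, then $\rho q\cong c\rho\perp\rho q'$ for some $q'$. Indeed, write $q=\langle a_1,\dots,a_m\rangle$ and $c=\sum a_i\rho(x_i)$. Replacing $a_i$ by $a_i\rho(x_i)$ when $x_i\neq0$ does not change $\rho q$, as $\rho(x_i)\in\mathsf{G}(\rho)$, and the new $q$ represents $c$.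

Let $c=\varphi'(v)$, so $\varphi'\cong c\rho\perp\rho q_1$. By Witt's extension theorem we may assume that $v$ lies in $c\rho$. Since $ac\in\mathsf{D}(\varphi')$ and $a\notin\mathsf{D}(\rho)$, we have $ac=c\rho(x')+c'$ with $x'\in\rho$ and $c'\in\mathsf{D}(\rho q_1)$, so $\rho q_1\cong c'\rho\perp\rho q_2$. With $b=-cc'$ we get $c\rho\perp c'\rho\cong c\rho\langle\!\langle b\rangle\!\rangle$ and $a=\rho(x')-b/c^2\in\mathsf{D}(\rho\langle\!\langle b\rangle\!\rangle)=\mathsf{G}(\rho\langle\!\langle b\rangle\!\rangle)$. Witt cancellation gives $a\in\mathsf{G}(\rho q_2)$.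
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:B}]
The hypotheses pass to field extensions, so by Theorem \ref{thm:mer} it suffices to show $\mathsf{G}(\varphi)\subset F^{*2}\mathrm{Hyp}(\varphi)$. If $\varphi$ is hyperbolic, this is clear. If $\varphi$ is isotropic and not hyperbolic, apply Theorems \ref{thm:known} and \ref{thm:mer} to $\varphi_{an}$. So let $\varphi$ be anisotropic, $d=\dim\rho=2^{n-3}\geq2$, $\dim\varphi=14d$, and $a\in\mathsf{G}(\varphi)$. An extension that splits $\rho$ splits $\varphi$, so Example \ref{ex:pfister} gives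
\begin{equation}\label{eq:Drho}
\mathsf{D}(\rho)\subset F^{*2}\mathrm{Hyp}(\varphi),
\end{equation}
and we may assume $a\notin\mathsf{D}(\rho)$. Write $\rho(x)=B(x,x)$ with $B$ symmetric bilinear.

\emph{Step 1: a quadratic extension splitting two pieces.} Apply Lemma \ref{lem:pieces} twice: $\varphi=X_1\perp X_2\perp\varphi'$ with $X_i=c_i\rho\langle\!\langle b_i\rangle\!\rangle$, and $\varphi'$ a multiple of $\rho$ of dimension $10d$ with $a\in\mathsf{G}(\varphi')$. Choose $\mathbf{z}_i=(x_i,y_i)\in\rho\perp-b_i\rho$ of value $a$; here $y_i\neq0$ as $a\notin\mathsf{D}(\rho)$. Since $\dim\rho\geq2$, there is $x\neq0$ in $\rho$ orthogonal to $x_1-x_2$; put $\beta=B(x_1,x)=B(x_2,x)$. For both $i$ the vector $t\mathbf{z}_i+(x,0)$ has value $at^2+2\beta t+\rho(x)$, and it is nonzero for $t\neq0$. Put $a'=a\rho(x)$ and $b=\beta^2-a'$. If $b$ were a square in $F$ (possibly $0$), the quadratic polynomial would have a root $t_0\in F$, nonzero as $\rho(x)\neq0$, and $X_1$ would be isotropic. So $E=F(\sqrt b)$ is a field, $a'=N_{E/F}(z)$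 with $z=\beta+\sqrt b$, and $X_1,X_2$ are isotropic, hence hyperbolic, over $E$. By \eqref{eq:Drho} it suffices to show $a'\in F^{*2}\mathrm{Hyp}(\varphi)$.

Now $\dim(\varphi_E)_{an}\leq10d<12d=3\cdot2^{n-1}$, so $(\varphi_E)_{an}$ has height at most $1$ by \eqref{eq:karpenko}. If $\varphi_E$ is hyperbolic, then $a'=N_{E/F}(z)\in\mathrm{Hyp}(\varphi)$. Otherwise $(\varphi_E)_{an}\cong c\pi$ with $\pi$ an anisotropic Pfister form; its dimension is a power of $2$ that is at least $2^n=8d$ by the Hauptsatz and at most $10d$, so it is $8d$.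

\emph{Step 2: choosing the remaining pieces.} As $\varphi'_E$ is Witt equivalent to $c\pi$ and $10d>8d$, it has an isotropic vector $v_0+\sqrt b\,v_1\neq0$ with $v_0,v_1$ defined over $F$; here $v_0\neq0$ because $\varphi'$ is anisotropic. Apply Lemma \ref{lem:pieces} five times, first with $v=v_0$, then with $v$ the component of $v_1$ orthogonal to the piece just obtained (any vector if this component is $0$). We get $\varphi'=X_7\perp X_6\perp X_5\perp X_4\perp X_3$ with $v_0,v_1\in X_7\perp X_6$. So $Z=X_4\perp X_5\perp X_6\perp X_7$, of dimension $8d$, is isotropic over $E$.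

\emph{Step 3: the third piece.} Let $X_3=c_3\rho\langle\!\langle b_3\rangle\!\rangle$. Both $a$ and $\rho(x)$ lie in $\mathsf{G}(\rho\langle\!\langle b_3\rangle\!\rangle)$, so $a'$ is the value of some $\mathbf{z}_3=(x_3,y_3)\in\rho\perp-b_3\rho$. Let $\epsilon\in\rho$ with $\rho(\epsilon)=1$. The vector $\mathbf{z}_3+z(\epsilon,0)$ over $E$ is nonzero as $z\notin F$. Since $z^2=2\beta z-a'$, its value is
\[a'+2zB(x_3,\epsilon)+z^2=zf,\qquad f=2\beta+2B(x_3,\epsilon)\in F .\]
If $f=0$, then $X_3$ is hyperbolic over $E$, so $\varphi_E=Z_E$ in $W(E)$ and $\dim(\varphi_E)_{an}<8d$, a contradiction. So $f\neq0$ and $fz\in\mathsf{G}(\rho\langle\!\langle b_3\rangle\!\rangle_E)$. Hence $\langle\!\langle fz\rangle\!\rangle\varphi_E=\langle\!\langle fz\rangle\!\rangle Z_E$ in $W(E)$. This class lies in $\mathsf{I}^{n+1}E$ and is represented by an isotropic form of dimension $16d=2^{n+1}$, so it vanishes by the Hauptsatz. Thus $fz\in\mathsf{G}(\varphi_E)=\mathsf{G}(\pi)\subset E^{*2}\mathrm{Hyp}(\varphi_E)$ by Example \ref{ex:pfister}.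 The norm $N_{E/F}$ maps $E^{*2}$ into $F^{*2}$ and, by transitivity of norms, $\mathrm{Hyp}(\varphi_E)$ into $\mathrm{Hyp}(\varphi)$. So $f^2a'=N_{E/F}(fz)\in F^{*2}\mathrm{Hyp}(\varphi)$.
\end{proof}

The hypothesis $n\geq4$ enters through $\dim\rho\geq2$, in the choice of the vector $x$ in Step 1. For $n=3$ we have $\rho=\langle1\rangle$, the condition $\varphi\cong\rho\otimes q$ is empty, and the conclusion fails by Theorem \ref{thm:A}.

\begin{thebibliography}{9}

\bibitem{AB} M. Archita, Karim Johannes Becher, \emph{Rational connectedness for groups of proper projective similitudes}, arXiv:2506.21717 (2025).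

\bibitem{BM} Blinstein, Merkurjev, \emph{Cohomological invariants of algebraic tori}, Algebra Number Theory 7 (2013).

\bibitem{Mer} Merkurjev, \emph{$R$-equivalence and rationality problem for semisimple adjoint classical algebraic groups}, Publ. IHES 84 (1996).

\end{thebibliography}
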